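# Unions of graphs $x'=\zeta x$ and injective maps from $\mathbb P(d^r,e^s)$

Everything is over $\mathbb C$, and $\mu_\ell=\{t\in\mathbb C^*: t^\ell=1\}$.

## 1. The arrangement $A_e(r)$ and the number of its equations

For $e\ge2$ and $r\ge1$ put
$$A_e(r)=\bigcup_{\zeta\in\mu_e}\{(x,x')\in\mathbb C^r\times\mathbb C^r : x'=\zeta x\}\subset\mathbb C^{2r}.$$
This is a union of $e$ linear subspaces of dimension $r$. Any two of them meet only at the origin, because $\zeta x=\zeta' x$ with $\zeta\neq\zeta'$ forces $x=0$. The talk is about one number attached to such a set: the least number of polynomials whose common zero set, as a set, is $A_e(r)$, and then the same number for a product $A_e(r)\times A_d(s)$.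

For $r=1$ the single equation $x'^e=x^e$ suffices. For $r=2$, $e=2$ we have two planes $x'=\pm x$ in $\mathbb C^4$ meeting in a point. The three equations
$$x_1'^2=x_1^2,\qquad x_1'x_2'=x_1x_2,\qquad x_2'^2=x_2^2$$
cut them out: the outer two give $x_i'=\pm x_i$, and the middle one forces a common sign when $x_1x_2\ne0$; when $x_1=0$ or $x_2=0$ a common sign can be chosen anyway. The codimension is only $2$, so one may ask whether two equations suffice. They do not, and Section 5 shows more generally that $A_e(r)$ needs at least $2r-1$ equations.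

Here is what the arrangement is for. Suppose $f=(f_1,\dots,f_N)$ are forms of degree $e$ in $r$ variables that define an injective morphism $\mathbb P^{r-1}\to\mathbb P^{N-1}$. If $f(x)=f(x')$ and $x\neq0$, then $x'\ne 0$, so $x'=\zeta x$ by injectivity, and $f(x')=\zeta^ef(x)$ gives $\zeta^e=1$. So the $N$ polynomials $f_i(x)-f_i(x')$ cut out exactly $A_e(r)$: a lower bound for the number of equations is a lower bound for the target dimension of injective maps. For the weighted projective spaces below, with two blocks of variables, the set that appears is $A_e(r)\times A_d(s)$, and the proof turns on its being a product.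

## 2. Injection dimension and weighted projective spaces

**Definition (injection dimension).** For a complex projective variety $X$, $\operatorname{injdim}(X)$ is the smallest $m$ such that there is a morphism $X\to\mathbb P^m$ that is injective on points. For a line bundle $\mathscr L$ on $X$, $\operatorname{injdim}(X,\mathscr L)$ is the smallest $m$ such that some linear subsystem of $|\mathscr L|$ gives an injective morphism $X\to\mathbb P^m$.

No condition on tangent vectors is imposed. For example, $[u:v]\mapsto[u^e:u^{e-1}v:v^e]$ is an injective morphism $\mathbb P^1\to\mathbb P^2$ for every $e\ge2$: on $u=1$ it is $v\mapsto[1:v:v^e]$, and the point $u=0$ goes to $[0:0:1]$. For $e\ge3$ its differential vanishes at $u=0$.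

**Definition (weighted projective space).** For positive integers $q_0,\dots,q_n$ let $S=\mathbb C[v_0,\dots,v_n]$ with $\deg v_i=q_i$, and $\mathbb P(q_0,\dots,q_n)=\operatorname{Proj}S$. We write $q^r$ for a weight repeated $r$ times.

Let $V=\mathbb C^{n+1}$ with the action $t\cdot(v_i)=(t^{q_i}v_i)$ of $\mathbb C^*$. There is a quotient morphism $\pi:V\setminus0\to X=\mathbb P(q_0,\dots,q_n)$, surjective on closed points, whose fibres over closed points are exactly the $\mathbb C^*$-orbits. Let $L=\operatorname{lcm}(q_0,\dots,q_n)$ and assume $n\ge1$. If $L\mid\ell$, then $\mathcal O(\ell)$ is a line bundle, because on $\{v_i\ne0\}$ it is generated by $v_i^{\ell/q_i}$. Its global sections are $S_\ell$: a section is a compatible family of degree-$\ell$ elements of the localizations $S_{v_i}$, and $\bigcap_iS_{v_i}=S$ since $n\ge1$. So a linear subsystem of $|\mathcal O(\ell)|$ is a space of weighted homogeneous polynomials of degree $\ell$.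

As an example, take $\mathbb P(1,1,2)$ with coordinates $x_1,x_2,z$. The map $[x_1^2:x_1x_2:x_2^2:z]$ is injective into $\mathbb P^3$: after rescaling, two points with the same image have $(x_1',x_2')=\pm(x_1,x_2)$ and $z'=z$, and $t=-1$ acts by $(x_1,x_2,z)\mapsto(-x_1,-x_2,z)$.

The problem, whose source is Paul Görlach, "Injection dimensions of projective varieties", arXiv:1905.11306 (2019), is the conjecture that for coprime $d,e\ge2$ and $r,s\ge2$
$$\operatorname{injdim}\,\mathbb P(d^r,e^s)=2(r+s-1)-1 .$$
It is true, in the following form.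

**Theorem 1.** Let $d,e\ge2$ be coprime, $r,s\ge2$, $X=\mathbb P(d^r,e^s)$ and $n=\dim X=r+s-1$. Then $\operatorname{injdim}(X)=2n-1=2(r+s-1)-1$. More precisely, every injective morphism $X\to\mathbb P^m$ is given by weighted homogeneous polynomials of a common degree $kde$ with $k\ge1$, and
$$\operatorname{injdim}(X,\mathcal O(de))=2n-1,\qquad \operatorname{injdim}(X,\mathcal O(kde))\in\{2n,2n+1\}\ \text{ for }k\ge2.$$
In particular, every injective morphism $X\to\mathbb P^{2n-1}$ comes from $|\mathcal O(de)|$.

One input is taken as given.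

**Fact.** For $r\ge2$ and $a\ge2$: $\operatorname{injdim}(\mathbb P^{r-1},\mathcal O(a))=2(r-1)$. That is, there are $2r-1$ forms of degree $a$ in $r$ variables that give an injective morphism $\mathbb P^{r-1}\to\mathbb P^{2r-2}$, and $2r-1$ is the least possible number.

Only the existence of the $2r-1$ forms will be used. For $r=2$ they were written down above. For $a=2$ and any $r$ one can take the $2r-1$ coefficients of $(x_1+x_2T+\dots+x_rT^{r-1})^2$: if the squares of two nonzero polynomials in $T$ are proportional, the polynomials are proportional.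

## 3. Joins: an injective map of degree $de$

In $\mathbb P(2,2,3,3)$, where $n=3$ and the claimed value is $5$, write $x_1,x_2$ for the variables of weight $2$ and $y_1,y_2$ for those of weight $3$. Put a cubic map in $x$ next to a quadratic map in $y$; all entries then have degree $6$:
$$[x_1^3:x_1^2x_2:x_2^3:y_1^2:y_1y_2:y_2^2]:\ \mathbb P(2,2,3,3)\to\mathbb P^5 .$$
If two points have the same image, then after rescaling by the action we have $x'=\zeta x$ with $\zeta^3=1$ and $y'=\xi y$ with $\xi=\pm1$. A single $t\in\mu_6$ must satisfy $t^2=\zeta$ and $t^3=\xi$. Take $t=\xi\zeta^{-1}$: then $t^2=\zeta^{-2}=\zeta$ and $t^3=\xi^3=\xi$. So $t\cdot(x,y)=(x',y')$ and the map is injective.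

In general, for coprime $d,e$, the homomorphism
$$\mu_{de}\to\mu_e\times\mu_d,\qquad t\mapsto(t^d,t^e) \tag{1}$$
is bijective: if $t^d=t^e=1$ then $t=1$ because $\gcd(d,e)=1$, and both sides have $de$ elements.

**Upper bound in Theorem 1 for $\mathcal O(de)$.** The purpose is to exhibit $2n$ forms of degree $de$. Let $f$ be a $(2r-1)$-tuple of forms of degree $e$ in $x=(x_1,\dots,x_r)$ and $g$ a $(2s-1)$-tuple of forms of degree $d$ in $y=(y_1,\dots,y_s)$, each defining an injective morphism. With weights $d$ on $x$ and $e$ on $y$, all entries of $(f,g)$ have degree $de$. They vanish together only at $0$, and there are $2r-1+2s-1=2n$ of them, so we get a morphism $X\to\mathbb P^{2n-1}$.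

It is injective. Suppose $(f,g)(x',y')=\lambda\,(f,g)(x,y)$ with both points nonzero and $\lambda\in\mathbb C^*$. Replace $(x,y)$ by $\tau\cdot(x,y)$ with $\tau^{de}=\lambda$; this multiplies $(f,g)(x,y)$ by $\lambda$, so we may assume $\lambda=1$. By Section 1, $f(x)=f(x')$ gives $x'=\zeta x$ with $\zeta\in\mu_e$ (take $\zeta=1$ if $x=0$, for then $f(x')=0$ and $x'=0$). In the same way $y'=\xi y$ with $\xi\in\mu_d$. By (1) there is $t\in\mu_{de}$ with $t^d=\zeta$, $t^e=\xi$, so $(x',y')=t\cdot(x,y)$. Hence $\operatorname{injdim}(X,\mathcal O(de))\le2n-1$. $\square$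

The remaining task is the lower bound: fewer than $2n$ polynomials, of any degree, cannot separate points.

## 4. From an injective morphism to a union of graphs

Let $q_0,\dots,q_n$ be arbitrary weights, $n\ge1$, with $V,\pi,L$ as above. For $t\in\mathbb C^*$ let $\Gamma_t=\{(p,t\cdot p):p\in V\}\subset V\times V$, a linear subspace of dimension $n+1$.

**Lemma 1.** Let $\varphi:X\to\mathbb P^m$ be an injective morphism. There are weighted homogeneous polynomials $h=(h_0,\dots,h_m)$ of a common degree $\ell=kL$, $k\ge1$, with no common zero on $V\setminus0$, such that $\varphi\circ\pi=[h_0:\dots:h_m]$. The degree $\ell$ is determined by $\varphi$. Moreover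
$$Z:=\{(p,p')\in V\times V:h(p)=h(p')\}=\bigcup_{t\in\mu_\ell}\Gamma_t. \tag{2}$$

*Proof.* **Step 1: polynomials.** We first find any tuple $h$. Since $0$ has codimension $\ge2$ in $V$, $\operatorname{Pic}(V\setminus0)=\operatorname{Cl}(V)=0$. So $(\varphi\pi)^*\mathcal O(1)$ is trivial, and $\varphi\pi=[h_0:\dots:h_m]$ with $h_i$ regular on $V\setminus0$ and without common zero there. By the same codimension condition the $h_i$ extend to polynomials on $V$. If $h'$ is another such tuple, then $h'=ch$ with $c$ regular and nowhere zero on $V\setminus0$ (locally $c=h_i'/h_i$). Both $c$ and $c^{-1}$ extend to $V$, so $c$ is a unit of a polynomial ring, that is, a constant. Hence $h$ is unique up to a constant, and once homogeneity is shown, $\ell$ is determined by $\varphi$.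

**Step 2: homogeneity.** Since $\varphi\pi(t\cdot p)=\varphi\pi(p)$, we have $h(t\cdot p)=c(t,p)h(p)$ with $c$ a nowhere vanishing regular function on $\mathbb C^*\times(V\setminus0)$. Both $c$ and $c^{-1}$ extend to $\mathbb C^*\times V$, so $c$ is a unit of $\mathbb C[t^{\pm1},v_0,\dots,v_n]$, that is, $c=\alpha t^\ell$ with $\alpha\in\mathbb C^*$. From $c(1,p)=1$ we get $\alpha=1$. So every $h_i$ is weighted homogeneous of degree $\ell$. If $\ell\le0$, all $h_i$ would be constant because the weights are positive, and $\varphi$ would be constant, contradicting injectivity as $\dim X\ge1$. So $\ell>0$, and in particular $h(0)=0$.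

**Step 3: $L$ divides $\ell$.** The coordinate point $e_i$ is fixed by every $t\in\mu_{q_i}$. So $h(e_i)=h(t\cdot e_i)=t^\ell h(e_i)$ with $h(e_i)\neq0$, hence $t^\ell=1$ for all $t\in\mu_{q_i}$. This means $q_i\mid\ell$ for each $i$, so $L\mid\ell$.

**Step 4: the set $Z$.** If $t\in\mu_\ell$, then $h(t\cdot p)=h(p)$, so $\Gamma_t\subset Z$. Conversely let $h(p)=h(p')$. If one of $p,p'$ is $0$, then $h(p)=h(p')=0$, so both are $0$ and $(p,p')\in\Gamma_1$. If both are nonzero, injectivity of $\varphi$ gives $p'=\tau\cdot p$ with $\tau\in\mathbb C^*$. Then $h(p)=\tau^\ell h(p)\ne0$, so $\tau\in\mu_\ell$. $\square$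

As $X$ is a variety, $\varphi$ is determined by its values on closed points, so $\varphi$ is the morphism given by the $h_i\in S_\ell=H^0(X,\mathcal O(\ell))$. A morphism given by a linear subsystem of $|\mathcal O(kL)|$ has exactly this $k$, by uniqueness of $\ell$.

From now on put $N=m+1$. The set $Z$ is cut out by the $N$ polynomials $h_i(p)-h_i(p')$ on $V\times V$, and (2) describes it with no reference to $h$ except through $\ell$. We need a tool that bounds $N$ from below.

## 5. Local cohomology as a counter of equations

**Definition (local cohomology).** Let $R$ be a polynomial ring over $\mathbb C$ and $Y\subset\operatorname{Spec}R$ the zero set of $f_1,\dots,f_N$. The Čech complex is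
$$\bigotimes_{i=1}^N\big(R\to R_{f_i}\big)\;=\;\Big(R\to\bigoplus_iR_{f_i}\to\bigoplus_{i<j}R_{f_if_j}\to\cdots\to R_{f_1\cdots f_N}\Big),$$
in degrees $0,\dots,N$. Its cohomology $H^i_Y(R)$ depends only on the radical of $(f_1,\dots,f_N)$, so only on $Y$.

For instance, for $R=\mathbb C[z]$ and $Y=\{0\}$ the complex is $\mathbb C[z]\to\mathbb C[z,z^{-1}]$, so $H^0=0$ and $H^1=\mathbb C[z,z^{-1}]/\mathbb C[z]\ne0$. We use four textbook facts, where $R$ has $M$ variables.

1. If $Y$ is cut out set-theoretically by $N$ polynomials, then $H^i_Y(R)=0$ for $i>N$. (The complex stops at degree $N$.)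
2. $H^i_Y(R)=0$ for $i>M$ (Grothendieck vanishing).
3. For closed $Y_1,Y_2$ there is a Mayer–Vietoris sequence $\cdots\to H^i_{Y_1\cap Y_2}(R)\to H^i_{Y_1}(R)\oplus H^i_{Y_2}(R)\to H^i_{Y_1\cup Y_2}(R)\to H^{i+1}_{Y_1\cap Y_2}(R)\to\cdots$
4. $H^M_{\{0\}}(R)\ne0$. With $f_i=z_i$, it is the quotient of $R_{z_1\cdots z_M}$ by the sum of the subrings in which one $z_i$ is not inverted. The monomial $(z_1\cdots z_M)^{-1}$ is not in that sum, since elements of the sum contain only monomials with some nonnegative exponent.

By fact 1, a nonzero $H^i_Y(R)$ forces at least $i$ equations for $Y$.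

**Lemma 2.** Let $R=\mathbb C[z_1,\dots,z_M]$ and $Y=Y_1\cup Y_2\subset\mathbb C^M$, where $Y_1,Y_2$ are nonempty finite unions of positive-dimensional linear subspaces with $Y_1\cap Y_2=\{0\}$. Then $H^{M-1}_Y(R)\ne0$.

*Proof.* **Step 1: the top group of a union of subspaces.** We show $H^M_Y(R)=0$ for every nonempty finite union $Y$ of positive-dimensional linear subspaces. One such subspace is cut out by fewer than $M$ linear forms, so fact 1 applies. In general write $Y=Y'\cup\Lambda$ with $\Lambda$ one of the subspaces and $Y'$ a union of fewer subspaces. In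
$$H^M_{Y'}(R)\oplus H^M_\Lambda(R)\to H^M_Y(R)\to H^{M+1}_{Y'\cap\Lambda}(R)$$
the right group is $0$ by fact 2, and the left one is $0$ by induction.

**Step 2: the group below the top.** Mayer–Vietoris for $Y_1,Y_2$ gives an exact sequence
$$H^{M-1}_Y(R)\to H^M_{\{0\}}(R)\to H^M_{Y_1}(R)\oplus H^M_{Y_2}(R)=0,$$
and $H^M_{\{0\}}(R)\ne0$ by fact 4. So $H^{M-1}_Y(R)\neq0$. $\square$

Applied to $A_e(r)\subset\mathbb C^{2r}$, with $Y_1=\{x'=x\}$ and $Y_2$ the union of the other $e-1\ge1$ subspaces, this gives
$$H^{2r-1}_{A_e(r)}(\mathbb C[x,x'])\ne0 \qquad(e\ge2,\ r\ge1). \tag{3}$$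
So $A_e(r)$ needs at least $2r-1$ equations. In particular the two planes of Section 1 need three.

## 6. Splitting $Z$ at the origin, and where that stops

Lemma 2 is a statement about disconnectedness: it applies when $Z\setminus0$ falls apart into two unions of the graphs. The natural first attempt is to apply it to $Z$ directly. For $k\ge2$ this works, for all weights.

**Proposition 1 (part (i) of Theorem 3 below).** Let $X=\mathbb P(q_0,\dots,q_n)$, $n\ge1$, and let $\varphi:X\to\mathbb P^m$ be an injective morphism given by polynomials of degree $kL$ with $k\ge2$. Then $m\ge2n$.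

*Proof.* Put $\ell=kL$, $D=2(n+1)=\dim(V\times V)$, and
$$Y_1=\bigcup_{t\in\mu_L}\Gamma_t,\qquad Y_2=\bigcup_{t\in\mu_\ell\setminus\mu_L}\Gamma_t .$$
Both are nonempty as $k\ge2$. To see $Y_1\cap Y_2=\{0\}$, let $(p,p')\in\Gamma_t\cap\Gamma_{t'}$ with $t\in\mu_L$, $t'\notin\mu_L$. Then $u\cdot p=p$ for $u=t^{-1}t'\notin\mu_L$. If some $p_i\ne0$, then $u^{q_i}=1$, so $u\in\mu_{q_i}\subset\mu_L$, a contradiction. So $p=p'=0$. By Lemma 2, $H^{D-1}_Z(R)\ne0$ with $R=\mathbb C[V\times V]$. By fact 1, $N\ge D-1$, that is, $m\ge D-2=2n$. $\square$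

For $k=1$ and $X=\mathbb P(d^r,e^s)$ the attempt breaks down. Suppose $\mu_{de}=T_1\sqcup T_2$ with both parts nonempty, and split $Z$ as $\bigcup_{T_1}\Gamma_t\cup\bigcup_{T_2}\Gamma_t$. Choose $t_1\in T_1$ and $t_2\in T_2$. Since $\mu_d\cap\mu_e=1$, every element of $\mu_{de}$ is a product of an element of $\mu_d$ and one of $\mu_e$. Write $t_2=t_1uv$ with $u\in\mu_d$, $v\in\mu_e$. The walk $t_1,\ t_1u,\ t_1uv$ must cross from $T_1$ to $T_2$ in one of its two steps. But
$$\Gamma_{t_1}\cap\Gamma_{t_1u}\supset\{(p,t_1\cdot p):p=(x,0)\},\qquad \Gamma_{t_1u}\cap\Gamma_{t_1uv}\supset\{(p,t_1u\cdot p):p=(0,y)\},$$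
because $u\in\mu_d$ fixes all $(x,0)$ and $v\in\mu_e$ fixes all $(0,y)$. These intersections have dimension at least $r$ or $s$. So no such splitting has intersection $\{0\}$, and Lemma 2 says nothing. It had to be so: Lemma 2 would give $m\ge2n$, contradicting the map of Section 3.

Restricting to one block loses too much. The locus $y=0$ is $\mathbb P^{r-1}$ with the forms of degree $e$ in $x$, and (3) yields only $m\ge2r-2$. For $\mathbb P(2,2,3,3)$ this is $m\ge2$, worse than $m\geq \dim X=3$, and the target is $5$.

Each block alone does have a disconnected arrangement, with a nonzero class one below the top degree. What is missing is a way to combine the two classes.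

## 7. The product $Z=A_e(r)\times A_d(s)$ and the proof of Theorem 1

**Lemma 3 (Künneth).** Let $R_1,R_2$ be polynomial rings over $\mathbb C$ and $A\subset\operatorname{Spec}R_1$, $B\subset\operatorname{Spec}R_2$ closed. Then
$$H^k_{A\times B}(R_1\otimes_{\mathbb C}R_2)\cong\bigoplus_{i+j=k}H^i_A(R_1)\otimes_{\mathbb C}H^j_B(R_2).$$

*Proof.* Let $f_1,\dots,f_a$ cut out $A$ and $g_1,\dots,g_b$ cut out $B$. Then $A\times B$ is cut out by the $f_i\otimes1$ and $1\otimes g_j$ together. The Čech complex of this union of elements on $R_1\otimes R_2$ is the tensor product over $\mathbb C$ of the Čech complex of the $f_i$ on $R_1$ and that of the $g_j$ on $R_2$, because localization commutes with $\otimes_{\mathbb C}$. The Künneth formula over a field gives the claim. $\square$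

*Proof of Theorem 1.* Write $V=\mathbb C^r\times\mathbb C^s\ni(x,y)$ with $t\cdot(x,y)=(t^dx,t^ey)$. Here $L=de$ and $n=r+s-1$. Let $\varphi:X\to\mathbb P^m$ be injective. By Lemma 1 it is given by polynomials of degree $kde$, $k\ge1$.

**Step 1: the case $k\ge2$.** This is Proposition 1: $m\ge2n$.

**Step 2: for $k=1$, $Z$ is a product.** By (2), $Z$ is the set of $(x,y,x',y')$ for which there is $t\in\mu_{de}$ with $x'=t^dx$ and $y'=t^ey$. By (1), as $t$ runs through $\mu_{de}$, the pair $(t^d,t^e)$ runs through all of $\mu_e\times\mu_d$, so the two conditions decouple. In $V\times V=\mathbb C^{2r}_{(x,x')}\times\mathbb C^{2s}_{(y,y')}$,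
$$Z=A_e(r)\times A_d(s).$$

**Step 3: multiply the two classes.** By (3), $H^{2r-1}_{A_e(r)}(\mathbb C[x,x'])\neq0$ and $H^{2s-1}_{A_d(s)}(\mathbb C[y,y'])\neq0$. A tensor product of nonzero vector spaces is nonzero, so Lemma 3 gives
$$H^{2r+2s-2}_Z(R)\supseteq H^{2r-1}_{A_e(r)}(\mathbb C[x,x'])\otimes_{\mathbb C}H^{2s-1}_{A_d(s)}(\mathbb C[y,y'])\ne0 .$$
By fact 1, $N\ge2r+2s-2$, that is, $m\ge2(r+s)-3=2n-1$.

**Step 4: $\operatorname{injdim}(X)$ and $\mathcal O(de)$.** In all cases $m\ge2n-1$. With the map of Section 3, $\operatorname{injdim}(X)=2n-1=\operatorname{injdim}(X,\mathcal O(de))$. If $m=2n-1$, Step 1 excludes $k\ge2$, so every injective morphism $X\to\mathbb P^{2n-1}$ comes from $|\mathcal O(de)|$.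

**Step 5: $\mathcal O(kde)$ for $k\ge2$.** The bound $\operatorname{injdim}(X,\mathcal O(kde))\ge2n$ is Step 1. For $\le2n+1$ we show that $\mathcal O(kde)$ is very ample and then project. Let $x^\alpha y^\beta$ be a monomial of degree $kde$, so $d|\alpha|+e|\beta|=kde$. As $\gcd(d,e)=1$, we get $e\mid|\alpha|$ and $d\mid|\beta|$, and $|\alpha|/e+|\beta|/d=k$. Cut $x^\alpha$ into $|\alpha|/e$ monomials with $e$ factors each and $y^\beta$ into $|\beta|/d$ monomials with $d$ factors each. Each piece has weighted degree $de$, so $x^\alpha y^\beta$ is a product of $k$ monomials of degree $de$. Hence $\bigoplus_kS_{kde}$ is generated by $S_{de}$. So $\mathcal O(de)$ is very ample on $X=\operatorname{Proj}S$, and so are its powers: the complete system $S_{kde}$ embeds $X$ in some $\mathbb P^Q$.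

If $Q\le2n+1$ there is nothing to do. Otherwise let $\Sigma\subset\mathbb P^Q$ be the secant variety of $X$, the closure of the union of the lines through two points of $X$. It contains $X$ and has dimension $\le2n+1$. A general linear subspace $C$ of dimension $Q-2n-2$ is disjoint from $\Sigma$, because $(Q-2n-2)+(2n+1)<Q$. Projection from $C$ is a morphism $X\to\mathbb P^{2n+1}$ given by a linear subsystem. If two points $P\ne P'$ of $X$ had the same image, the spans of $C$ with $P$ and of $C$ with $P'$ would coincide. In this common span $C$ is a hyperplane, so the line $PP'$ would meet $C$, contrary to $C\cap\Sigma=\emptyset$. So the projection is injective on $X$. $\blacksquare$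

Lemma 3 also locates exactly what went wrong in Section 6. With $D=2r+2s$ and $k=1$, each summand of $H^{D-1}_Z(R)$ has $i+j=2r+2s-1$, so $i\ge2r$ or $j\ge2s$. It vanishes by fact 2 and Step 1 in the proof of Lemma 2. So $H^{D-1}_Z(R)=0$, and the obstruction sits in degree $D-2$.

## 8. Several pairwise coprime integers

The product structure does not depend on having two blocks.

**Theorem 2.** Let $a_1,\dots,a_p\ge2$ be pairwise coprime, $A=\prod_ia_i$, $q_i=A/a_i$, $r_i\ge1$, $c\ge0$, and assume $p\ge2$, or $p=1$ and $c\ge1$. Let $X=\mathbb P(q_1^{r_1},\dots,q_p^{r_p},A^c)$ and $n=\dim X=\sum r_i+c-1$. Then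
$$\operatorname{injdim}(X)=2n+1-c-p.$$

The case $p=2$, $c=0$, $\{a_1,a_2\}=\{d,e\}$ is the conjecture. With $p=1$, $a_1=2$, $r_1=2$, $c=1$ we get $\mathbb P(1,1,2)$ and the value $3$, attained in Section 2. With $p=2$, $r_1=r_2=1$, $c=0$ we get $\mathbb P(d,e)$ and the value $1$, attained by $[x^e:y^d]$.

*Proof.* **Step 1: arithmetic.** Here we check $n\geq 1$, $L=A$, and the analogue of (1). If $p\ge2$ then $n\ge r_1+r_2-1\ge1$; if $p=1$ and $c\ge1$ then $n\ge r_1\ge1$. For $c\ge1$ the weight $A$ occurs and all weights divide it, so $L=A$. For $c=0$ we have $p\ge2$; the lcm is divisible by $q_1=A/a_1$ and by $q_2$, hence by $a_1$. As $\gcd(a_1,A/a_1)=1$, it is divisible by $A$, so $L=A$ again. Moreover $\gcd(q_1,\dots,q_p)=1$: a prime dividing all $q_i$ divides $A$, so it divides some $a_j$, but $q_j$ is the product of the other $a_i$, all coprime to $a_j$. So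
$$\mu_A\to\prod_i\mu_{a_i},\qquad t\mapsto(t^{q_i})_i \tag{4}$$
is injective, hence bijective since both sides have order $A$.

**Step 2: upper bound.** We join $p$ injective maps and the extra coordinates. For each $i$ let $F_i$ be a $(2r_i-1)$-tuple of forms of degree $a_i$ in $r_i$ variables defining an injective morphism $\mathbb P^{r_i-1}\to\mathbb P^{2r_i-2}$. For $r_i\ge2$ it exists by the Fact, and for $r_i=1$ we take $F_i=x^{a_i}$. Let $x_i$ be the $i$-th block of variables, $z=(z_1,\dots,z_c)$ the variables of weight $A$, and $F=(F_1(x_1),\dots,F_p(x_p),z_1,\dots,z_c)$. All entries have degree $a_iq_i=A$, and they vanish together only at $0$. Their number is $\sum(2r_i-1)+c=2(n+1-c)-p+c=2(n+1)-p-c$. So $F$ defines a morphism $X\to\mathbb P^{2n+1-p-c}$.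

For injectivity let $F(x',z')=\lambda F(x,z)$ with both points nonzero and $\lambda\in\mathbb C^*$. Replacing $(x,z)$ by $\tau\cdot(x,z)$ with $\tau^A=\lambda$, we may assume $\lambda=1$. Then $z'=z$ and $F_i(x_i')=F_i(x_i)$ for all $i$. By Section 1, $x_i'=\zeta_ix_i$ with $\zeta_i\in\mu_{a_i}$, where $\zeta_i=1$ if $x_i=0$. By (4) there is $t\in\mu_A$ with $t^{q_i}=\zeta_i$ for all $i$. As $t^A=1$, $(x',z')=t\cdot(x,z)$, so both represent the same point of $X$.

**Step 3: lower bound.** Let $\varphi:X\to\mathbb P^m$ be injective, of degree $kA$ as in Lemma 1. If $k\ge2$, Proposition 1 gives $m\ge2n\ge2n+1-c-p$, as $p\ge1$. If $k=1$, then by (2), (4) and $t^A=1$,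
$$Z=A_{a_1}(r_1)\times\dots\times A_{a_p}(r_p)\times\{z'=z\}.$$
With coordinates $u=z'-z$ and $z$, the last factor is $\{0\}\times\mathbb C^c\subset\mathbb C^c_u\times\mathbb C^c_z$. By Lemma 3 the $c$-th local cohomology of $\mathbb C[z,z']$ along it contains $H^c_{\{0\}}(\mathbb C[u])\otimes\mathbb C[z]$, which is nonzero by fact 4 (for $c=0$ the factor is absent). The other factors have nonzero local cohomology in degree $2r_i-1$ by (3). Lemma 3, applied repeatedly, gives $H^\sigma_Z(R)\neq0$ for $\sigma=\sum(2r_i-1)+c=2(n+1)-p-c$. So $N\ge\sigma$ and $m\ge2n+1-p-c$. $\blacksquare$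

## 9. Arbitrary weights: cosets in a cyclic group

For general weights $Z$ is not a product. There is still a lower bound, where the Künneth class is replaced by homology of a poset of cosets, and we may also look at $Z$ near a point other than the origin.

**Theorem 3.** Let $X=\mathbb P(q_0,\dots,q_n)$, $n\ge1$, $L=\operatorname{lcm}(q_0,\dots,q_n)$.

(i) Every injective morphism $X\to\mathbb P^m$ is given by weighted homogeneous polynomials of a common degree $kL$, $k\ge1$. If $k\ge2$, then $m\ge2n$.

(ii) Let $J\subsetneq\{0,\dots,n\}$ and $g$ be such that either $J\ne\emptyset$, $g=\gcd(q_j:j\in J)$ and $J=\{i:g\mid q_i\}$; or $J=\emptyset$, $g=L$ and no weight equals $L$. Let $w$ be the number of maximal elements, under divisibility, of the set $\{\gcd(g,q_i):i\notin J\}$. Then $\operatorname{injdim}(X)\ge2n+1-|J|-w$.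

For $\mathbb P(2,2,3,3)$ the choice $J=\emptyset$, $g=6$ gives the set $\{2,3\}$, so $w=2$ and the bound is $6+1-0-2=5$. The choice $J=\{0,1\}$, $g=2$ gives $\{1\}$, so $w=1$ and the bound is only $6+1-2-1=4$. For $\mathbb P(1,1,2)$, $J=\{2\}$, $g=2$ gives $w=1$ and the bound $4+1-1-1=3$. The lower bound of Theorem 2 is the case where $J$ is the set of indices of weight $A$ (empty if $c=0$) and $g=A$. Indeed $A$ divides no $q_i$. Also $\gcd(A,q_i)=q_i$, and for $i\ne j$ we have $q_i\nmid q_j$ since $a_j\mid q_i$ and $\gcd(a_j,q_j)=1$. So $w=p$.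

Part (i) is Lemma 1 and Proposition 1. For (ii) we need some topology.

**Definition (order complex).** For a finite poset $\mathcal C$, $\Delta(\mathcal C)$ is the simplicial complex whose simplices are the nonempty chains of $\mathcal C$. If $\mathcal C$ has a greatest element, $\Delta(\mathcal C)$ is a cone, hence contractible. By convention $\widetilde H_{-1}(\emptyset)=\mathbb Z$.

**Nerve lemma.** If a finite complex is covered by finitely many subcomplexes all of whose nonempty finite intersections are contractible, it is homotopy equivalent to the nerve of the cover, whose simplices are the sets of members with nonempty common intersection.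

**Goresky–MacPherson formula** (*Stratified Morse Theory*, Part III, Theorem A). Let $M$ be the complement of finitely many proper linear subspaces of $\mathbb C^E$. Order the flats (intersections of members, together with $\hat0=\mathbb C^E$) by reverse inclusion. Then
$$\widetilde H^i(M;\mathbb Z)\cong\bigoplus_{x\ne\hat0}\widetilde H_{\operatorname{codim}_{\mathbb R}x-2-i}\big(\Delta(\hat0,x);\mathbb Z\big).$$

As a test, take the two planes $\{u=0\}$, $\{v=0\}$ in $\mathbb C^2_u\times\mathbb C^2_v$. Their complement is $(\mathbb C^2\setminus0)^2\simeq S^3\times S^3$. Each plane has real codimension $4$ and empty interval, so it contributes where $4-2-i=-1$, that is, $i=3$. The flat $0$ has codimension $8$ and its interval is two points with $\widetilde H_0=\mathbb Z$, so it contributes where $8-2-i=0$, that is, $i=6$. This agrees with $S^3\times S^3$.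

*Proof of Theorem 3(ii).* Let $\varphi:X\to\mathbb P^m$ be injective, with $h$, $\ell=kL$, $Z$ as in Lemma 1 and $N=m+1$. Since $J$ is a proper subset, $w\ge1$. If $J=\emptyset$ and $k\ge2$, part (i) gives $m\ge2n\ge2n+1-w$. So assume $J\ne\emptyset$, or $J=\emptyset$ and $k=1$, so that $g=L=\ell$. In the second case no weight is divisible by $g$, since weights divide $L$ and none equals $L$. In all cases $J=\{i:g\mid q_i\}$ and $g\mid\ell$. Let $W=\{0,\dots,n\}\setminus J\ne\emptyset$ and $G=\mu_g$.

**Step 1: slice $Z$ at a point with stabilizer $G$.** We want a linear arrangement indexed by $G$. Choose $p\in V$ with $p_i\ne0$ exactly for $i\in J$ (so $p=0$ if $J=\emptyset$). Its stabilizer in $\mu_\ell$ is $G$: for $J\ne\emptyset$ it is $\{t:t^{q_j}=1\ \forall j\in J\}=\mu_g$, and for $J=\emptyset$ it is $\mu_\ell=\mu_g$. Let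
$$T=\{(a,b)\in V\times V:a_i=p_i\ \forall i\in J\},$$
an affine space of dimension $E=2(n+1)-|J|$, and let $B\subset T$ be a small open ball around $(p,p)$. If $t\in\mu_\ell\setminus G$, then $t\cdot p\ne p$, so the closed set $\Gamma_t$ misses $(p,p)$ and, for small $B$, misses $B$. If $t\in G$, then $\Gamma_t\cap T$ is given by $b=t\cdot a$, where $b_J=t\cdot p_J=p_J$ because $g\mid q_j$ for $j\in J$. In coordinates centred at $(p,p)$ (with $b_J$ replaced by $b_J-p_J$) we get
$$Z\cap B=B\cap\bigcup_{t\in G}\Lambda_t,\qquad\Lambda_t=\{(b_J,a_W,b_W):b_J=0,\ b_W=t\cdot a_W\}\subset\mathbb C^E .$$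
Each $\Lambda_t$ has dimension $|W|\ge1$ and codimension $|J|+|W|=n+1$. The homeomorphism $v\mapsto v/(\rho-|v|)$ of the ball of radius $\rho$ onto $\mathbb C^E$ preserves rays from $0$, so $B\setminus Z$ is homeomorphic to the complement $M$ of the arrangement $\{\Lambda_t\}_{t\in G}$ in $\mathbb C^E$.

**Step 2: $N$ equations bound the cohomology of $B\setminus Z$.** We claim
$$H^i(B\setminus Z;\mathbb Q)=0\quad\text{for }i\ge E+N. \tag{5}$$
The set $B\setminus Z$ is the union of the $N$ open sets $U_i=\{h_i(a)\ne h_i(b)\}\cap B$. A nonempty finite intersection of these is the complement in a ball of the zero set of one holomorphic function, so it is a Stein manifold of dimension $E$, and by Andreotti–Frankel it has no rational cohomology above degree $E$. We now show by induction on $N$: if all finite intersections of $N$ open sets have no rational cohomology above degree $E$, their union $U$ has none in degrees $\ge E+N$. For $N=1$ this is the hypothesis. For the step put $U'=U_1\cup\dots\cup U_{N-1}$. Then $U'\cap U_N$ is the union of the $N-1$ sets $U_i\cap U_N$, which satisfy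 the hypothesis. In
$$H^{i-1}(U'\cap U_N)\to H^i(U)\to H^i(U')\oplus H^i(U_N)$$
with $i\ge E+N$, the left group vanishes since $i-1\ge E+N-1$, and the right one since $i\ge E+N-1$ and $i>E$. This proves (5).

**Step 3: the flats are cosets.** The aim is to make the intersection poset of $\{\Lambda_t\}$ explicit. For $i\in W$ let $H_i=\{t\in G:t^{q_i}=1\}=\mu_{\gcd(g,q_i)}$. It is a proper subgroup of $G$ because $g\nmid q_i$. Let $\emptyset\ne T'\subset G$ and $t_0\in T'$. A point of $\bigcap_{t\in T'}\Lambda_t$ has $b_J=0$ and $b_i=t^{q_i}a_i$ for all $t\in T'$, $i\in W$. For each $i$, either all $t^{q_i}$ with $t\in T'$ agree, that is, $t_0^{-1}T'\subset H_i$, and $a_i$ is free; or $a_i=b_i=0$. So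
$$\bigcap_{t\in T'}\Lambda_t=\{b_J=0,\ a_i=0\text{ for }i\in W\setminus S,\ b_W=t_0\cdot a_W\},\qquad S=\{i\in W:t_0^{-1}T'\subset H_i\}.$$
For this flat $x$, the set $\{t\in G:x\subset\Lambda_t\}$ is $t_0\bigcap_{i\in S}H_i$ (an empty intersection means $G$). The flat $x$ is the intersection of the $\Lambda_t$ over this set, since the set contains $T'$. So $x$ and the set determine each other, and larger flats correspond to smaller sets. The flat $\bigcap_{t\in G}\Lambda_t$ is $0$, since no $H_i$ equals $G$, and it corresponds to $G$. A flat other than $0$ and $\mathbb C^E$ has $S\ne\emptyset$ and corresponds to a coset of a member of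
$$\mathcal K=\Big\{\bigcap_{i\in S}H_i:\emptyset\ne S\subset W\Big\},$$
all of whose members are proper subgroups of $G$. Conversely, let $K=\bigcap_{i\in S}H_i\in\mathcal K$ and $t_0\in G$. The flat $\bigcap_{t\in t_0K}\Lambda_t$ has index set $S'=\{i\in W:K\subset H_i\}\supset S\ne\emptyset$. Then $K\subset\bigcap_{i\in S'}H_i\subset\bigcap_{i\in S}H_i=K$, so this flat is nonzero and corresponds to $t_0K$. Hence the flats strictly between $\hat0=\mathbb C^E$ and $0$, ordered by reverse inclusion, form a poset isomorphic to
$$\mathcal C=\{tK:t\in G,\ K\in\mathcal K\},\quad\text{ordered by inclusion.}$$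

**Step 4: homology of $\Delta(\mathcal C)$ bounds $m$.** We show
$$\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0\ \Longrightarrow\ m\ge2n-|J|-j. \tag{6}$$
The flat $0$ has real codimension $2E$. So by the Goresky–MacPherson formula the hypothesis gives $\widetilde H^{2E-2-j}(M;\mathbb Q)\neq0$. If $2E-2-j>0$, then (5) and $M\cong B\setminus Z$ force $2E-2-j\le E+N-1$, that is, $N\ge E-1-j$. If $2E-2-j\le0$, then $E-1-j\le1-E<0$, since $E\ge2(n+1)-n\geq 3$, and $N\ge E-1-j$ is trivial. So $m=N-1\ge E-2-j=2n-|J|-j$.

It now suffices to find $j\le w-1$ with $\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0$. Two more steps give it.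

**Step 5: $\Delta(\mathcal C)$ has the homotopy type of a complex of dimension $\le w-1$.** Every member of $\mathcal K$ lies in some $H_i$, and each $H_i$ is in $\mathcal K$. So the maximal elements of $\mathcal C$ are the cosets of the maximal groups among the $H_i=\mu_{\gcd(g,q_i)}$. As $\mu_a\subset\mu_b$ exactly when $a\mid b$, there are $w$ such groups. Every chain lies below some maximal $Q$, so $\Delta(\mathcal C)$ is the union of the subcomplexes $\Delta(\mathcal C_{\le Q})$. If $Q_1\cap\dots\cap Q_l\ne\emptyset$, this set is a coset of an intersection of members of $\mathcal K$, so it is again in $\mathcal C$. Then $\bigcap_i\mathcal C_{\le Q_i}=\mathcal C_{\le Q_1\cap\dots\cap Q_l}$ has a greatest element, and its order complex is contractible. If $Q_1\cap\dots\cap Q_l=\emptyset$, the intersection of the subcomplexes is empty. By the nerve lemma $\Delta(\mathcal C)$ is homotopy equivalent to the nerve of this cover. Distinct cosets of one group are disjoint, so a simplex of the nerve uses at most one coset of each of the $w$ groups and has at most $w$ vertices.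

**Step 6: $\Delta(\mathcal C)$ is not $\mathbb Q$-acyclic.** It is nonempty. A generator $\gamma$ of the cyclic group $G$ acts on $\mathcal C$ by translation, an order automorphism. If $\gamma$ mapped a chain to itself, it would fix each element of the chain, since a finite chain has no other order automorphism. But $\gamma tK=tK$ gives $\gamma\in K$, so $K=G$, which is excluded. So $\gamma$ maps no simplex to itself, and its trace on each simplicial chain group is $0$. By the Hopf trace formula $\sum_j(-1)^j\operatorname{tr}(\gamma\mid H_j(\Delta(\mathcal C);\mathbb Q))=0$. If $\Delta(\mathcal C)$ were $\mathbb Q$-acyclic, this sum would be $1$.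

By Steps 5 and 6, $\widetilde H_j(\Delta(\mathcal C);\mathbb Q)\ne0$ for some $0\le j\le w-1$. By (6), $m\ge2n-|J|-(w-1)=2n+1-|J|-w$. $\blacksquare$

To see the poset in the first case of the conjecture, take $\mathbb P(2,2,3,3)$, $J=\emptyset$, $G=\mu_6$. Then $\mathcal K=\{\mu_2,\mu_3,1\}$. There are three cosets of $\mu_2$ and two of $\mu_3$, and each coset of $\mu_2$ meets each coset of $\mu_3$ in exactly one element. So the nerve of Step 5 is the complete bipartite graph on $3+2$ vertices. It is connected with $6$ edges and $5$ vertices, so $\widetilde H_1$ has rank $2$. With $j=1$, (6) gives $m\ge6-0-1=5$. This graph is the join of three points and two points. The three points are the subspaces of $A_3(2)$ and the two points are those of $A_2(2)$; for each of these arrangements the proper flats are exactly its subspaces, so its order complex is a set of points. The join plays here the role that the tensor product of Lemma 3 played in Section 7.
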